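\title{A pointwise dual ergodic transformation without Darling--Kac sets}

\begin{abstract}
We construct a pointwise dual ergodic transformation of an infinite measure space, with return sequence $a_n=\sqrt{8n/\pi}$, that has no Darling--Kac set. The example is a null recurrent random walk driven by an invertible clock that occasionally freezes it for a long time. We also show that the upper half of the Darling--Kac property can be achieved for every pointwise dual ergodic transformation, that for maps driven by such a clock the lower half then fails completely, and that every nondecreasing unbounded regularly varying sequence of index $\beta\in[0,1)$ is the return sequence of a pointwise dual ergodic transformation without Darling--Kac sets.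
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,\mu)$ be a $\sigma$-finite measure space with $\mu(X)=\infty$, and let $f:X\to X$ preserve $\mu$, that is, $\mu(f^{-1}E)=\mu(E)$ for every measurable $E$. A measurable set $W$ is \emph{wandering} if the sets $f^{-n}W$, $n\ge0$, are pairwise disjoint, and $f$ is \emph{conservative} if every wandering set is null. The \emph{transfer operator} $L:L^1(X)\to L^1(X)$ of $f$ is defined by
\[
\int_X Lv\cdot u\,d\mu=\int_X v\cdot u\circ f\,d\mu\qquad\text{for all }u\in L^\infty(X).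
\]
If $v$ is the density of a distribution of mass, then $L^jv$ is its density after $j$ applications of $f$, and
\[
S_nv=\sum_{j=0}^{n-1}L^jv
\]
records at each point the total density that arrives there before time $n$. Functions and sets are taken modulo null sets throughout.

\begin{definition}\label{def:pde}
A conservative measure preserving transformation $f$ is \emph{pointwise dual ergodic} if there is a positive sequence $(a_n)$, called a \emph{return sequence}, such that
\[
a_n^{-1}S_nv\to\int_Xv\,d\mu\quad\text{a.e. as }n\to\infty,\text{ for all }v\in L^1(X).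
\]
A measurable set $Y$ with $\mu(Y)\in(0,\infty)$ is then a \emph{Darling--Kac set} if $a_n^{-1}S_n1_Y\to\mu(Y)$ uniformly on $Y$, in the sense that $\|1_Y(a_n^{-1}S_n1_Y-\mu(Y))\|_{L^\infty}\to0$. If such a set exists, $f$ is \emph{uniformly dual ergodic}.
\end{definition}

Two return sequences of the same map are asymptotically equivalent, since both are asymptotic to $S_nv(y)$ for a.e.\ $y$ when $\int v\,d\mu=1$. Hence the notion of a Darling--Kac set does not depend on the choice of $(a_n)$. On such a set the return sequence has a concrete meaning: integrating over $Y$ gives $a_n\sim\mu(Y)^{-2}\sum_{j<n}\mu(Y\cap f^{-j}Y)$, a multiple of the expected number of visits to $Y$ before time $n$ of a point started in $Y$.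

The following question is stated as open by Melbourne and Terhesiu \cite{MT}: \emph{does every pointwise dual ergodic transformation have a Darling--Kac set?}

Three observations suggest the answer yes. First, on a space of finite measure $S_n1_X=n$, so with $a_n=n/\mu(X)$ the whole space would qualify. Second, for the shift map of a countable Markov chain the function $S_n1_{[s]}$ is constant on the set $[s]$ of paths that start at a given state $s$ (see \eqref{eq:markov} below); if the shift is pointwise dual ergodic, a.e.\ convergence on $[s]$ is automatically uniform, and $[s]$ is a Darling--Kac set. Third, Egorov's theorem turns the a.e.\ convergence of $a_n^{-1}S_n1_Y$ into uniform convergence on a subset $Y'$ that fills most of $Y$, and one may hope to iterate until the set whose indicator is summed and the set of uniform convergence coincide. The last argument has a visible weak point. Since $L$ is a positive operator, uniform \emph{upper} bounds pass from $S_n1_Y$ to $S_n1_{Y'}$, but uniform \emph{lower} bounds do not. We show that this asymmetry is real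 and that the answer is no.

\begin{theorem}\label{thm:main}
There is a conservative, ergodic, measure preserving transformation $f$ of an infinite $\sigma$-finite measure space which is pointwise dual ergodic with $a_n=\sqrt{8n/\pi}$ and which has no Darling--Kac set. Moreover, there are no $v\in L^1$, $v\ge0$, $v\not\equiv0$, and constants $0<c_1\le c_2<\infty$, $n_0\ge1$ such that
\begin{equation}\label{eq:twosided}
c_1a_n\le S_nv\le c_2a_n\quad\text{a.e. on }\{v>0\}\text{ for all }n\ge n_0 .
\end{equation}
\end{theorem}

A Darling--Kac set $Y$ satisfies \eqref{eq:twosided} with $v=1_Y$, $c_1=\frac12\mu(Y)$, $c_2=2\mu(Y)$ and $n_0$ large, so the second assertion contains the first.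

The example belongs to the following family. Fix $p\in(0,1)$. The \emph{clock} is the two-sided shift $(T\omega)_i=\omega_{i+1}$ on $\Omega=\{0,1\}^{\mathbb Z}$ with the Bernoulli measure $m$, under which the coordinates are independent and $m(\omega_i=1)=p$. The map $T$ is invertible, preserves $m$ and is ergodic. The \emph{fiber} is a $\sigma$-finite space $(Z,\mathcal B,\lambda)$, $\lambda\ne0$, with a $\lambda$-preserving map $B:Z\to Z$. On $X=\Omega\times Z$ with $\mu=m\times\lambda$ put
\begin{equation}\label{eq:skew}
f_{p,B}(\omega,z)=(T\omega,B^{\omega_0}z).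
\end{equation}
When the clock shows $1$ the fiber map is applied, and when it shows $0$ the fiber coordinate is frozen. In Theorem~\ref{thm:main}, $p=\frac12$ and $B$ is the shift map of a lazy random walk on $\mathbb Z$.

The second result separates the two halves of the Darling--Kac property.

\begin{theorem}\label{thm:halves}
\begin{itemize}
\item[(a)] Every pointwise dual ergodic $f$ has a set $A$ with $\mu(A)\in(0,\infty)$ and
\[
\lim_{n\to\infty}\operatorname{ess\,sup}_X\frac{S_n1_A}{a_n}=\lim_{n\to\infty}\operatorname{ess\,sup}_A\frac{S_n1_A}{a_n}=\mu(A).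
\]
\item[(b)] Let $f$ be the map constructed for Theorem~\ref{thm:main} or, more generally, any pointwise dual ergodic map of the form \eqref{eq:skew} on an infinite measure space. Then every set $A$ with $\mu(A)\in(0,\infty)$ satisfies exactly one of the following:
\begin{itemize}
\item[(I)] for every $n\ge1$, $\operatorname{ess\,inf}_AS_n1_A=1$, and this value is attained on a subset of $A$ of positive measure;
\item[(II)] $\liminf_n\frac1n\operatorname{ess\,sup}_AS_n1_A>0$, and for all large $n$, $S_n1_A>1$ a.e.\ on $A$.
\end{itemize}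
In particular, \textup{(I)} holds for each set $A$ as in \textup{(a)}.
\end{itemize}
\end{theorem}

The third result concerns the possible return sequences. A positive sequence $(\alpha_n)_{n\ge1}$ is \emph{regularly varying of index $\beta$} if $\alpha_{\lfloor tn\rfloor}/\alpha_n\to t^\beta$ for every $t>0$. The map $B$ is \emph{exact} if every set in $\bigcap_{k\ge0}B^{-k}\mathcal B$ is null or conull.

\begin{theorem}\label{thm:range}
\begin{itemize}
\item[(a)] Let $B$ be an exact, conservative, pointwise dual ergodic transformation of an infinite $\sigma$-finite space $(Z,\lambda)$ with regularly varying return sequence $(\alpha_n)$ of index $\beta$. Then for every $p\in(0,1)$ the map $f_{p,B}$ is pointwise dual ergodic with $a_n\sim p^{\beta-1}\alpha_n$, and no $v\in L^1$, $v\ge0$, $v\not\equiv0$, satisfies \eqref{eq:twosided} with constants $0<c_1\le c_2<\infty$, $n_0\ge1$. In particular $f_{p,B}$ has no Darling--Kac set.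
\item[(b)] For every $\beta\in[0,1)$ and every positive nondecreasing regularly varying sequence $a_n\to\infty$ of index $\beta$, there is a pointwise dual ergodic transformation with return sequence $(a_n)$ and no Darling--Kac set.
\end{itemize}
\end{theorem}

The mechanism is as follows. Because the clock is invertible, the transfer operator at $(\omega,z)$ does not average over the past of the clock: it reads the actual past $\omega_{-1},\omega_{-2},\dots$ and averages only over preimages in the fiber. For a.e.\ $\omega$ the past contains ones with frequency $p$, and this gives the pointwise asymptotics. But with positive probability the recent past is a long block of zeros, and along such a block the backward dynamics is deterministic, so $S_n1_A$ simply counts visits to $A$. A uniform lower bound on $A$ forces these visits to come with bounded gaps, hence linearly often, while $a_n=o(n)$. Section~\ref{sec:lazy} shows this by hand on two explicit sets, and Section~\ref{sec:frozen} gives the general argument.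

\section{Background}\label{sec:background}

\subsection*{Transfer operators}
The operator $L$ is positive, $L^j$ is the transfer operator of $f^j$, and
\begin{equation}\label{eq:sup}
v\in L^1,\ c\ge0,\ v\le c\ \text{ a.e.}\quad\Longrightarrow\quad Lv\le c\ \text{ a.e.},
\end{equation}
because $\int_ELv\,d\mu=\int_{f^{-1}E}v\,d\mu\le c\,\mu(E)$ for every $E$ of finite measure. The map $f$ is \emph{ergodic} if every set $C$ with $1_C=1_C\circ f$ a.e.\ is null or conull.

\begin{lemma}\label{lem:sublinear}
If $f$ is pointwise dual ergodic and $\mu(X)=\infty$, then $a_n=o(n)$ and $a_n\to\infty$.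
\end{lemma}

\begin{proof}
Let $0<\mu(C)<\infty$. By \eqref{eq:sup}, $S_n1_C\le n$ a.e., while $S_n1_C\sim\mu(C)a_n$ a.e. Hence $\limsup a_n/n\le1/\mu(C)$, and $\mu(C)$ can be taken arbitrarily large.

For the second claim take $v\in L^1$ with $v>0$ everywhere; it suffices to show that $S_nv\uparrow\infty$ a.e. Otherwise there are $K<\infty$ and a set $E$ with $0<\mu(E)<\infty$ on which $S_nv\le K$ for all $n$, and then $\int v\sum_{j\ge0}1_E\circ f^j\,d\mu=\lim_n\int_ES_nv\,d\mu\le K\mu(E)<\infty$. On the other hand, the set $W=E\setminus\bigcup_{j\ge1}f^{-j}E$ of points that never return to $E$ is wandering, hence null, and every point of $E$ with finitely many visits to $E$ lies in the null set $\bigcup_jf^{-j}W$. So $\sum_j1_E\circ f^j=\infty$ a.e.\ on $E$, and the integral is infinite.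
\end{proof}

The ratios of the sums $S_nv$ always converge; this is Hurewicz's ergodic theorem.

\begin{theorem}[{\cite[Theorem 2.2.1]{Aar}}]\label{thm:hurewicz}
Let $f$ be conservative, ergodic and measure preserving, and let $v,u\in L^1$ with $u\ge0$, $\int u\,d\mu>0$. Then $S_nv/S_nu\to\int v\,d\mu/\int u\,d\mu$ a.e.
\end{theorem}

So pointwise dual ergodicity asks only that the common growth rate be the same at a.e.\ point, and this can be tested on a single function.

\begin{lemma}\label{lem:onefunction}
Let $f$ be ergodic and measure preserving. Suppose that $u\in L^1$, $u\ge0$, $\int u\,d\mu=1$, and that $S_nu\sim a_n$ a.e.\ for a positive sequence $a_n\to\infty$. Then $f$ is conservative and pointwise dual ergodic with return sequence $(a_n)$.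
\end{lemma}

\begin{proof}
If $W$ is wandering, then $\sum_{j<n}1_W\circ f^j\le1$, so $\int_WS_nu\,d\mu=\int u\sum_{j<n}1_W\circ f^j\,d\mu\le1$ for all $n$. Since $S_nu\uparrow\infty$ a.e., monotone convergence forces $\mu(W)=0$. Now Theorem~\ref{thm:hurewicz} gives $a_n^{-1}S_nv=(S_nv/S_nu)(S_nu/a_n)\to\int v\,d\mu$ a.e.
\end{proof}

Exactness will be used in the following form, which allows for null sets.

\begin{lemma}\label{lem:tail}
Let $B$ be exact on $(Z,\mathcal B,\lambda)$. If a set $C$ agrees mod $\lambda$ with some $C_k\in B^{-k}\mathcal B$ for every $k\ge0$, then $C$ is null or conull. In particular $B$ is ergodic.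
\end{lemma}

\begin{proof}
The set $C$ agrees mod $\lambda$ with $\limsup_kC_k=\bigcap_{K\ge j}\bigcup_{k\ge K}C_k$, which lies in $B^{-j}\mathcal B$ for every $j$. For an invariant set $C$ take $C_k=B^{-k}C$.
\end{proof}

\subsection*{Markov shifts}
All our concrete fibers are of this kind. Let $Q$ be a stochastic matrix on a countable set $\mathcal S$ and let $\pi:\mathcal S\to(0,\infty)$ satisfy $\sum_s\pi(s)Q(s,t)=\pi(t)$ for all $t$. Let $Z=\mathcal S^{\mathbb N_0}$ be the space of paths $z=(z_0,z_1,\dots)$, let $\mathbb P_s$ be the law of the chain started at $s$, and let $\lambda=\sum_s\pi(s)\mathbb P_s$. The \emph{$r$-cylinder} $[s_0\dots s_r]=\{z:z_0=s_0,\dots,z_r=s_r\}$ has measure $\pi(s_0)Q(s_0,s_1)\cdots Q(s_{r-1},s_r)$. The shift $(Bz)_i=z_{i+1}$ preserves $\lambda$ by the invariance of $\pi$, the measure $\lambda$ is $\sigma$-finite because $\lambda([s])=\pi(s)<\infty$, and $\lambda(Z)=\sum_s\pi(s)$. We call $B$ the \emph{Markov shift} of $(\pi,Q)$ and write $P$ for its transfer operator. For $C=[s_0\dots s_r]$ and $n\ge r$,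
\begin{equation}\label{eq:markov}
P^n1_C(z)=\lambda(C)\,\frac{Q^{n-r}(s_r,z_0)}{\pi(z_0)}.
\end{equation}
Indeed, for bounded $u$ the Markov property gives $\int1_C\,u\circ B^n\,d\lambda=\lambda(C)\sum_tQ^{n-r}(s_r,t)\int u\,d\mathbb P_t$, and $\int u\,d\mathbb P_t=\pi(t)^{-1}\int_{[t]}u\,d\lambda$.

\begin{lemma}\label{lem:markovexact}
If $\sum_t|Q^n(s',t)-Q^n(s'',t)|\to0$ as $n\to\infty$ for all $s',s''\in\mathcal S$, then the Markov shift is exact.
\end{lemma}

\begin{proof}
Let $h$ be the indicator of a set in $\bigcap_nB^{-n}\mathcal B$, so $h=h_n\circ B^n$ with an indicator $h_n$ for each $n$. For $w\in L^1(\lambda)$,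
\[
\Big|\int hw\,d\lambda\Big|=\Big|\int h_n\,P^nw\,d\lambda\Big|\le\|P^nw\|_1 .
\]
Let $C',C''$ be $r$-cylinders of positive measure ending in $s',s''$, and take $w=1_{C'}/\lambda(C')-1_{C''}/\lambda(C'')$. By \eqref{eq:markov}, $\|P^nw\|_1=\sum_t|Q^{n-r}(s',t)-Q^{n-r}(s'',t)|\to0$. So $h$ has the same average $\gamma_r$ over all $r$-cylinders of positive measure. An $r$-cylinder is a countable disjoint union of $(r+1)$-cylinders, so $\gamma_r=\gamma_{r+1}$; call the common value $\gamma$. On the finite measure space $[s]$, the conditional expectation of $h$ given $z_0,\dots,z_r$ equals $\gamma$, and it converges to $h$ a.e.\ by the martingale convergence theorem. Hence $h=\gamma$ a.e.\ on every $[s]$.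
\end{proof}

\section{Uniform upper bounds}\label{sec:upper}

We carry out the Egorov iteration from the introduction and see how far it goes. Egorov's theorem states that a sequence of functions converging a.e.\ to a finite limit on a set of finite measure converges uniformly off a subset of arbitrarily small measure.

\begin{proof}[Proof of Theorem~\ref{thm:halves}(a)]
Let $0<\mu(A_0)<\infty$. Choose inductively $A_{k+1}\subset A_k$ with $\mu(A_k\setminus A_{k+1})\le2^{-k-2}\mu(A_0)$ such that $a_n^{-1}S_n1_{A_k}\to\mu(A_k)$ uniformly on $A_{k+1}$. Put $A=\bigcap_kA_k$. Then $\mu(A_k)\downarrow\mu(A)\ge\frac12\mu(A_0)>0$. Let $s_n=\operatorname{ess\,sup}_AS_n1_A$, a nondecreasing sequence with $s_1=1$.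

For each $k$ we have $S_n1_A\le S_n1_{A_k}$ a.e.\ and $A\subset A_{k+1}$, so $\limsup_ns_n/a_n\le\mu(A_k)$; letting $k\to\infty$ gives $\limsup_ns_n/a_n\le\mu(A)$. For a.e.\ $y\in A$ we have $s_n\ge S_n1_A(y)\sim\mu(A)a_n$, so $\liminf_ns_n/a_n\ge\mu(A)$. This proves the second equality.

For the first we show by induction that $S_n1_A\le s_n$ a.e.\ on all of $X$. For $n=1$ this reads $1_A\le1$. Suppose it holds for $n$. On $A$ we have $S_{n+1}1_A\le s_{n+1}$ by definition. Off $A$ the identity $S_{n+1}1_A=1_A+LS_n1_A$ and \eqref{eq:sup} give $S_{n+1}1_A\le s_n\le s_{n+1}$.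
\end{proof}

The proof gives no uniform lower bound: $S_n1_A=S_n1_{A_k}-S_n1_{A_k\setminus A}$, and the subtracted term is controlled only pointwise.

\section{The transfer operator of a map driven by the clock}\label{sec:skew}

Let $f=f_{p,B}$ be as in \eqref{eq:skew}, with a general fiber, and let $P$ be the transfer operator of $B$. For $C\subset X$ write $C_\omega=\{z:(\omega,z)\in C\}$, and for a function $h$ on $X$ write $h_\omega=h(\omega,\cdot)$. Since $(f^{-1}C)_\omega=B^{-\omega_0}C_{T\omega}$, Fubini's theorem gives
\[
\mu(f^{-1}C)=\int\lambda(B^{-\omega_0}C_{T\omega})\,dm=\int\lambda(C_{T\omega})\,dm=\mu(C),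
\]
so $f$ preserves $\mu$. Let
\[
G_n(\omega)=\sum_{i=0}^{n-1}\omega_i,\qquad H_n(\omega)=G_n(T^{-n}\omega)=\sum_{i=1}^n\omega_{-i}
\]
count the ticks of the clock in the next $n$ and in the last $n$ steps. Then $f^n(\omega,z)=(T^n\omega,B^{G_n(\omega)}z)$, and by the strong law of large numbers $G_n/n\to p$ and $H_n/n\to p$ a.e.

A preimage of $(\omega,z)$ under $f^n$ has clock coordinate $T^{-n}\omega$ and fiber coordinate in $B^{-H_n(\omega)}z$. So $L^n$ should factor into a deterministic step back in the clock and an average in the fiber. Let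
\[
R(\omega,z)=(T^{-1}\omega,z),
\]
an invertible $\mu$-preserving map, and let $\mathcal P_r$ be the transfer operator of the $\mu$-preserving map $\mathrm{id}\times B^r$. Then $\mathcal P_0=\mathrm{id}$. If $\phi$ is a bounded measurable function of $\omega$ alone, then $\mathcal P_r(\phi v)=\phi\,\mathcal P_rv$, because $\phi$ is invariant under $\mathrm{id}\times B^r$; and $\mathcal P_r(\phi\otimes w)=\phi\otimes P^rw$ for $w\in L^1(\lambda)$ by Fubini's theorem, where $(\phi\otimes w)(\omega,z)=\phi(\omega)w(z)$.

\begin{lemma}\label{lem:formula}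
For $v\in L^1(\mu)$ and $n,r\ge0$,
\begin{equation}\label{eq:formula}
L^nv=\mathcal P_r(v\circ R^n)\quad\text{a.e. on }\{H_n=r\}.
\end{equation}
In particular, for $\phi\in L^\infty(m)$ and $w\in L^1(\lambda)$,
\begin{equation}\label{eq:product}
L^n(\phi\otimes w)(\omega,z)=\phi(T^{-n}\omega)\,P^{H_n(\omega)}w(z)\quad\text{a.e.}
\end{equation}
\end{lemma}

\begin{proof}
Let $u$ be bounded. Split according to the value of $G_n$ and substitute $T^{-n}\omega$ for $\omega$:
\begin{align*}
\int v\cdot u\circ f^n\,d\mu&=\sum_{r=0}^n\int_{\{G_n=r\}}v(\omega,z)\,u(T^n\omega,B^rz)\,d\mu\\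
&=\sum_{r=0}^n\int_{\{H_n=r\}}(v\circ R^n)(\omega,z)\,u(\omega,B^rz)\,d\mu
=\sum_{r=0}^n\int1_{\{H_n=r\}}\,\mathcal P_r(v\circ R^n)\,u\,d\mu .
\end{align*}
This is \eqref{eq:formula}, and \eqref{eq:product} follows from $(\phi\otimes w)\circ R^n=(\phi\circ T^{-n})\otimes w$.
\end{proof}

The case $r=0$ is the decisive one. Let
\[
E_K=\{H_K=0\}=\{\omega:\omega_{-1}=\dots=\omega_{-K}=0\},\qquad m(E_K)=(1-p)^K>0 .
\]
We say that $\omega\in E_K$ ends a \emph{frozen stretch} of length $K$. On $E_K\times Z$ we have $L^jv=v\circ R^j$ for $0\le j\le K$: there is no averaging at all.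

\begin{lemma}\label{lem:ergodic}
If $B$ is exact, then $f_{p,B}$ is ergodic.
\end{lemma}

\begin{proof}
Let $h$ be an indicator with $h=h\circ f$ a.e. Then $h=h\circ f^n$ a.e.\ for all $n$, and by Fubini's theorem, for a.e.\ $\omega$,
\begin{equation}\label{eq:sections}
h_\omega=h_{T^n\omega}\circ B^{G_n(\omega)}\quad\lambda\text{-a.e., for all }n\ge0 .
\end{equation}
For a.e.\ $\omega$ the sequence $G_n(\omega)$ starts at $0$, has increments in $\{0,1\}$ and tends to infinity (here $p>0$ is used), so it takes every value $k\ge0$. Thus the set with indicator $h_\omega$ agrees mod $\lambda$ with a member of $B^{-k}\mathcal B$ for every $k$, and Lemma~\ref{lem:tail} shows that $h_\omega$ equals a constant $\varphi(\omega)\in\{0,1\}$ $\lambda$-a.e. The function $\varphi$ is measurable, being the average of $h_\omega$ over a fixed set of finite positive measure, and \eqref{eq:sections} with $n=1$ gives $\varphi=\varphi\circ T$ a.e. Since $T$ is ergodic, $\varphi$ is a.e.\ constant, and so is $h$.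
\end{proof}

\section{The lazy random walk}\label{sec:lazy}

Consider the random walk on $\mathcal S=\mathbb Z$ with steps $-1,0,1$ taken with probabilities $\frac14,\frac12,\frac14$. A step is the number of heads in two fair tosses minus $1$, so the sum of $r$ steps is the number of heads in $2r$ tosses minus $r$, and
\[
Q^r(i,k)=q_r(k-i),\qquad q_r(k)=4^{-r}\binom{2r}{r+k}.
\]
The columns of $Q$ sum to $1$, so $\pi\equiv1$ is invariant. Throughout this section $B$ is the Markov shift of $(\pi,Q)$, $p=\frac12$ and $f=f_{1/2,B}$; note that $\mu(X)=\lambda(Z)=\infty$. By \eqref{eq:markov}, $P^r1_{[0]}(z)=q_r(z_0)$. We need three properties of $q_r$: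
\begin{itemize}
\item[(q1)] $q_r(0)$ is decreasing in $r$, since $q_{r+1}(0)/q_r(0)=\frac{2r+1}{2r+2}$.
\item[(q2)] $q_r(k)\sim(\pi r)^{-1/2}$ as $r\to\infty$ for each fixed $k$. For $k=0$ this is Stirling's formula, and $q_r(k)/q_r(0)=\prod_{i=1}^{|k|}\frac{r-i+1}{r+i}\to1$.
\item[(q3)] $\sum_t|q_r(t)-q_r(t-1)|=2q_r(0)$, since $q_r(t)$ increases from $0$ to $q_r(0)$ for $t\le0$ and decreases to $0$ for $t\ge0$, so both halves of the sum telescope.
\end{itemize}

\begin{proposition}\label{prop:lazy}
The map $f$ is conservative, ergodic and pointwise dual ergodic with $a_n=\sqrt{8n/\pi}$.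
\end{proposition}

\begin{proof}
By the triangle inequality, (q3) and (q2),
\[
\sum_t|q_n(t-s')-q_n(t-s'')|\le|s'-s''|\sum_t|q_n(t)-q_n(t-1)|=2|s'-s''|\,q_n(0)\to0 .
\]
So $B$ is exact by Lemma~\ref{lem:markovexact}, and $f$ is ergodic by Lemma~\ref{lem:ergodic}. Let $Y=\Omega\times[0]$, so $\mu(Y)=1$. By \eqref{eq:product},
\begin{equation}\label{eq:SnY}
S_n1_Y(\omega,z)=\sum_{j=0}^{n-1}q_{H_j(\omega)}(z_0).
\end{equation}
For a.e.\ $\omega$ we have $H_j(\omega)\sim j/2$, so by (q2) the $j$-th term is asymptotic to $\sqrt{2/(\pi j)}$. Since $\sum_{1\le j<n}j^{-1/2}\sim2\sqrt n$, we get $S_n1_Y\sim2\sqrt{2n/\pi}=\sqrt{8n/\pi}$ a.e.\ on $X$. Lemma~\ref{lem:onefunction} completes the proof.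
\end{proof}

\begin{remark}\label{rem:lazy}
The walk is made lazy for the sake of exactness: for the walk with steps $\pm1$, the set $\{z_0\text{ even}\}$ agrees mod $\lambda$ with $B^{-k}\{z_0\equiv k\bmod2\}$ for every $k$. Without the clock there is no counterexample: $\sum_{r<n}P^r1_{[0]}(z)=\sum_{r<n}q_r(z_0)\sim2\sqrt{n/\pi}$, so $B$ itself is pointwise dual ergodic by Lemma~\ref{lem:onefunction}, and $[0]$ is a Darling--Kac set for $B$.
\end{remark}

We now test two natural candidates for a Darling--Kac set of $f$.

\begin{example}[the upper bound fails]\label{ex:upper}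
Take $Y=\Omega\times[0]$. On $E_{n-1}\times[0]$, a subset of $Y$ of measure $2^{-(n-1)}$, every term of \eqref{eq:SnY} equals $q_0(0)=1$. Hence $\operatorname{ess\,sup}_YS_n1_Y=n$, which is much larger than $a_n$. This is alternative (II) of Theorem~\ref{thm:halves}(b).
\end{example}

The obvious repair is to discard the clock configurations whose past is too slow.

\begin{example}[the lower bound fails]\label{ex:lower}
Let $D=\{\omega:H_i(\omega)\ge i/4\text{ for all }i\ge1\}$ and $A=D\times[0]$. We use the identity $H_{j+i}(\omega)=H_j(\omega)+H_i(T^{-j}\omega)$ and the fact that $H_i(T^{-j}\omega)$ depends only on the coordinates $\omega_{-l}$ with $l>j$.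

First, $m(D)>0$. By the law of large numbers there is $J$ such that $D_J=\{H_i\ge i/4\text{ for all }i\ge J\}$ has positive measure. If $\omega_{-1}=\dots=\omega_{-J}=1$ and $T^{-J}\omega\in D_J$, then $H_i\ge\min(i,J)\ge i/4$ for $i<2J$ and $H_i\ge J+(i-J)/4\ge i/4$ for $i\ge2J$. So $m(D)\ge2^{-J}m(D_J)$.

By \eqref{eq:product}, on $A$,
\[
S_n1_A(\omega,z)=\sum_{j=0}^{n-1}1_D(T^{-j}\omega)\,q_{H_j(\omega)}(0)\le\sum_{j=0}^{n-1}q_{\lceil j/4\rceil}(0)=O(\sqrt n)
\]
by (q1) and (q2), so the upper bound in \eqref{eq:twosided} now holds. But fix $k\ge1$ and consider those $\omega$ whose past $\omega_{-1},\omega_{-2},\dots$ begins with $k$ ones followed by $3k$ zeros and which satisfy $T^{-4k}\omega\in D$. They form a set of measure $2^{-4k}m(D)>0$. For such $\omega$ we have $H_j=\min(j,k)>j/4$ for $1\le j<4k$ and $H_{4k+i}\ge k+i/4$ for $i\ge0$, so $\omega\in D$. For $1\le j<4k$, however, $H_{4k-j}(T^{-j}\omega)=k-H_j(\omega)<(4k-j)/4$, so $T^{-j}\omega\notin D$. Therefore $S_{4k}1_A=1$ on a subset of $A$ of positive measure, for every $k$. This is alternative (I).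
\end{example}

In the first example the set is present throughout long frozen stretches and is counted at every step. In the second it avoids them, and so a point of the set that lies shortly after a long frozen stretch receives no mass from the set for a long time. The next section shows that no set or function, of product form or not, escapes both outcomes.

\section{Frozen stretches force linear growth}\label{sec:frozen}

\begin{proposition}\label{prop:key}
Let $f=f_{p,B}$ with a general fiber. Let $v\in L^1(\mu)$, $v\ge0$, $A=\{v>0\}$, $\mu(A)>0$, $N\ge2$ and $\kappa>0$ be such that either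
\begin{itemize}
\item[(i)] $\sum_{j=1}^{N-1}L^jv\ge\kappa$ a.e.\ on $A$; or
\item[(ii)] $v=1_A$, $\kappa=1$, and $\sum_{j=1}^{N-1}L^j1_A>0$ a.e.\ on $A$.
\end{itemize}
Then for every $M\ge1$,
\[
\operatorname{ess\,sup}_AS_{M+1}v\ \ge\ \kappa\Big\lfloor\frac M{N-1}\Big\rfloor .
\]
\end{proposition}

The hypothesis says that a.e.\ point of $A$ receives mass from $A$ within a bounded time. The difficulty is that $A$ is arbitrary, so nothing is known about where it sits in the fibers, and a priori it could avoid frozen stretches as in Example~\ref{ex:lower}. We therefore first project $A$ to the clock, where only one feature of $L^j$ survives: it carries mass from the fiber over $T^{-j}\omega$ to the fiber over $\omega$. This shows that the projection is visited with bounded gaps along a.e.\ clock orbit, hence also inside frozen stretches. Once inside such a stretch, we return to $X$ and count.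

\begin{proof}
We may assume $M\ge N-1$, since otherwise the right side is $0$. Let $D=\{\omega:\lambda(A_\omega)>0\}$. By Fubini's theorem $m(D)>0$.

\emph{Step 1: $D\subset\bigcup_{j=1}^{N-1}T^jD$ mod $m$.} Let $D_1=D\setminus\bigcup_{j=1}^{N-1}T^jD$ and suppose $m(D_1)>0$. For $\omega\in D_1$ and $1\le j\le N-1$ we have $T^{-j}\omega\notin D$, so $v(T^{-j}\omega,z)=0$ for $\lambda$-a.e.\ $z$. Thus $1_{D_1}\cdot(v\circ R^j)=0$ a.e., where $1_{D_1}$ is read as a function of $\omega$. By \eqref{eq:formula}, a.e.\ on $\{H_j=r\}$,
\[
1_{D_1}L^jv=1_{D_1}\mathcal P_r(v\circ R^j)=\mathcal P_r\big(1_{D_1}\cdot(v\circ R^j)\big)=0 .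
\]
So $\sum_{j=1}^{N-1}L^jv=0$ a.e.\ on $D_1\times Z$. Since $D_1\subset D$, the set $A\cap(D_1\times Z)$ has positive measure, which contradicts both (i) and (ii).

\emph{Step 2: for a.e.\ $\omega\in\Omega$ there is $0\le j\le N-2$ with $T^{-j}\omega\in D$.} Step~1 bounds the gaps for orbits that start in $D$; ergodicity extends this to a.e.\ orbit. Let $V=\bigcup_{j=0}^{N-2}T^jD$, so that $TV=\bigcup_{j=1}^{N-1}T^jD$. By Step~1, $D\subset TV$ mod $m$, and $T^jD\subset TV$ for $1\le j\le N-2$. Hence $V\subset TV$ mod $m$. Since $m(TV)=m(V)<\infty$, we get $V=TV$ mod $m$. As $T$ is ergodic and $m(V)>0$, the set $V$ has full measure.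

\emph{Step 3: $D$ meets $E_M$ in positive measure.} Put $D'=D\cap E_M$. For a.e.\ $\omega\in E_{M+N}$, Step~2 provides $0\le j\le N-2$ with $T^{-j}\omega\in D$, and $(T^{-j}\omega)_{-i}=\omega_{-i-j}=0$ for $1\le i\le M$, so $T^{-j}\omega\in D'$. Thus $E_{M+N}\subset\bigcup_{j=0}^{N-2}T^jD'$ mod $m$, and $(N-1)\,m(D')\ge(1-p)^{M+N}>0$. Consequently $A'=A\cap(D'\times Z)$ has positive measure.

\emph{Step 4: counting.} We want to apply the hypothesis repeatedly along the backward orbit $y,Ry,R^2y,\dots$ of one point, so we must handle null sets. Fix versions of $v=L^0v,Lv,\dots,L^Mv$. By \eqref{eq:formula} with $r=0$ there is a null set $\mathcal N$ such that, off $\mathcal N$, we have $L^jv=v\circ R^j$ on $\{H_j=0\}$ for all $0\le j\le M$, and the inequality in (i) or (ii) holds on $A$. Since $R$ preserves $\mu$, a.e.\ $y$ satisfies $R^iy\notin\mathcal N$ for all $i\ge0$. Take such a point $y=(\omega,z)\in A'$. If $i,j\ge0$ and $i+j\le M$, then $H_j(T^{-i}\omega)=\sum_{l=1}^j\omega_{-i-l}=0$ because $\omega\in E_M$, and so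
\begin{equation}\label{eq:frozen}
L^jv(R^iy)=v(R^{i+j}y).
\end{equation}

We construct indices $0=j_0<j_1<\cdots$ with $R^{j_i}y\in A$. This holds for $j_0$. Suppose that $R^{j_i}y\in A$ and $j_i+N-1\le M$. By \eqref{eq:frozen} and the hypothesis at the point $R^{j_i}y$,
\[
\sum_{l=1}^{N-1}v(R^{j_i+l}y)=\sum_{l=1}^{N-1}L^lv(R^{j_i}y)\ge\kappa ;
\]
in case (ii) the left side is a positive integer, hence at least $1=\kappa$. Let $j_{i+1}$ be the \emph{largest} index in $(j_i,j_i+N-1]$ with $R^{j_{i+1}}y\in A$. Since $v$ vanishes off $A$, this choice gives $\sum_{j_i<l\le j_{i+1}}v(R^ly)\ge\kappa$, and the blocks $(j_i,j_{i+1}]$ are disjoint and contained in $[1,M]$. Stop at the first $r$ with $j_r+N-1>M$. From $j_r\le r(N-1)$ we get $r>\frac M{N-1}-1$, and since $r$ is an integer, $r\ge\lfloor\frac M{N-1}\rfloor$. By \eqref{eq:frozen} with $i=0$,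
\[
S_{M+1}v(y)=\sum_{l=0}^Mv(R^ly)\ge\kappa r\ge\kappa\Big\lfloor\frac M{N-1}\Big\rfloor .
\]
This holds for a.e.\ $y\in A'$, and $\mu(A')>0$.
\end{proof}

\begin{remark}\label{rem:hyp}
The proof uses nothing about $B$ beyond the invariance of $\lambda$. It uses the ergodicity of the clock in Step~2, the condition $p<1$ in Step~3, and the invertibility of the clock throughout. Invertibility cannot be dropped. Replace $\Omega$ by the one-sided space $\{0,1\}^{\mathbb N_0}$. Then $G_n(\omega)$ is independent of $T^n\omega$, and the computation in Lemma~\ref{lem:formula} gives $L^n(1\otimes w)=1\otimes\sum_rm(G_n=r)P^rw$ instead of \eqref{eq:product}. For the lazy walk $L^n1_Y$ is then constant on $Y=\{z_0=0\}$, equal to $\sum_rm(G_n=r)q_r(0)$: the past of the clock is averaged out, and frozen stretches enter only with their small probabilities.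
\end{remark}

Linear growth of the essential supremum is harmless in finite measure, where $a_n$ is linear. It becomes a contradiction when $a_n=o(n)$.

\begin{corollary}\label{cor:notwosided}
Let $f=f_{p,B}$ and let $(a_n)$ be a positive sequence with $a_n\to\infty$ and $a_n=o(n)$. Then no $v\in L^1$, $v\ge0$, $v\not\equiv0$, satisfies \eqref{eq:twosided} with constants $0<c_1\le c_2<\infty$, $n_0\ge1$.
\end{corollary}

\begin{proof}
Suppose $v$ does, and let $A=\{v>0\}$. To obtain hypothesis (i) we must remove the term $j=0$ from $S_Nv$, and the upper bound allows this: $v\le S_{n_0}v\le K:=c_2a_{n_0}$ a.e.\ on $A$. Since $a_n\to\infty$, there is $N\ge\max(2,n_0)$ with $c_1a_N\ge K+1$. Then $\sum_{j=1}^{N-1}L^jv=S_Nv-v\ge1$ a.e.\ on $A$. Proposition~\ref{prop:key}(i) with $\kappa=1$ gives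
\[
\Big\lfloor\frac M{N-1}\Big\rfloor\le\operatorname{ess\,sup}_AS_{M+1}v\le c_2a_{M+1}\qquad\text{for all }M\ge n_0,
\]
which is impossible because $N$ is fixed and $a_n=o(n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the map $f$ of Section~\ref{sec:lazy}. Proposition~\ref{prop:lazy} gives its ergodic properties, and Corollary~\ref{cor:notwosided} applies to $a_n=\sqrt{8n/\pi}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:halves}(b)]
On $A$ we have $S_n1_A=1+\sum_{j=1}^{n-1}L^j1_A\ge1$. Suppose first that for every $N\ge2$ the set $\{y\in A:\sum_{j=1}^{N-1}L^j1_A(y)=0\}$ has positive measure. On this set $S_N1_A=1$, and $S_11_A=1$ on $A$, so (I) holds. Otherwise hypothesis (ii) of Proposition~\ref{prop:key} holds for some $N$. Then $S_n1_A\ge S_N1_A>1$ a.e.\ on $A$ for $n\ge N$, and $\liminf_n\frac1n\operatorname{ess\,sup}_AS_n1_A\ge\frac1{N-1}$, so (II) holds. The alternatives exclude each other, since for large $n$ one asserts $S_n1_A=1$ on a subset of $A$ of positive measure and the other $S_n1_A>1$ a.e.\ on $A$. For $A$ as in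 part (a), $\operatorname{ess\,sup}_AS_n1_A=O(a_n)=o(n)$ by Lemma~\ref{lem:sublinear}, which rules out (II).
\end{proof}

\section{Regularly varying return sequences}\label{sec:range}

The definition of regular variation compares $\alpha_n$ with $\alpha_{\lfloor tn\rfloor}$ for fixed $t$, whereas the clock produces indices that are only asymptotic to $pn$. The following case of the uniform convergence theorem for regularly varying sequences bridges this.

\begin{lemma}\label{lem:squeeze}
Let $(\alpha_n)$ be regularly varying of index $\beta$ and asymptotic to a nondecreasing sequence $(W_n)$. If $n_i,k_i$ are integers with $n_i\to\infty$ and $k_i/n_i\to t\in(0,\infty)$, then $\alpha_{k_i}/\alpha_{n_i}\to t^\beta$.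
\end{lemma}

\begin{proof}
Let $0<\varepsilon<t$. For large $i$, $\lfloor(t-\varepsilon)n_i\rfloor\le k_i\le\lfloor(t+\varepsilon)n_i\rfloor$, so $W_{\lfloor(t-\varepsilon)n_i\rfloor}\le W_{k_i}\le W_{\lfloor(t+\varepsilon)n_i\rfloor}$. Dividing by $\alpha_{n_i}$, all limit points of $\alpha_{k_i}/\alpha_{n_i}$ lie between $(t-\varepsilon)^\beta$ and $(t+\varepsilon)^\beta$. Let $\varepsilon\to0$.
\end{proof}

\subsection*{General fibers}
For the lazy walk we knew the asymptotics of each term $P^r1_{[0]}(z)$. For a general fiber only the partial sums $\sum_{r<n}P^rw(z)$ are controlled. We therefore group the terms of $S_n$ according to the value of $H_j$, which turns $S_n$ into a weighted sum of independent holding times, and we apply a weighted law of large numbers. It rests on two textbook facts. \emph{Kolmogorov's convergence theorem:} if $\xi_r$ are independent with mean zero and $\sum_r\operatorname{Var}\xi_r<\infty$, then $\sum_r\xi_r$ converges almost surely. \emph{Kronecker's lemma:} if $(b_r)$ is positive, nondecreasing and unbounded and $\sum_rx_r/b_r$ converges,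 then $b_k^{-1}\sum_{r\le k}x_r\to0$.

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
Let $f=f_{p,B}$. It is ergodic by Lemma~\ref{lem:ergodic}; this is the only use of exactness. Lemma~\ref{lem:sublinear}, applied to the conservative map $B$ on the infinite space $Z$, gives $\alpha_n\to\infty$ and $\alpha_n=o(n)$.

Take $w\in L^1\cap L^\infty(\lambda)$ with $w\ge0$, $\int w\,d\lambda=1$, fix versions of the functions $P^rw$, and let $u=1\otimes w$. By \eqref{eq:product}, $S_nu(\omega,z)=\sum_{j<n}P^{H_j(\omega)}w(z)$. Let $t_r(\omega)=\#\{j\ge0:H_j(\omega)=r\}$. Then $t_0$ is the position of the first $1$ in the sequence $\omega_{-1},\omega_{-2},\dots$, and $t_r$ is the distance from the $r$-th $1$ to the next. So under $m$ the $t_r$ are independent and geometric on $\{1,2,\dots\}$, with mean $1/p$ and a common finite variance $\varsigma^2$. Put $F_k(\omega,z)=\sum_{r\le k}t_r(\omega)P^rw(z)$. Since $H_j$ is nondecreasing in $j$, each level $r<H_{n-1}$ has been completed before time $n-1$ and no level above $H_{n-1}$ has been reached, so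
\begin{equation}\label{eq:sandwich}
F_{H_{n-1}-1}\le S_nu\le F_{H_{n-1}} .
\end{equation}

For $\lambda$-a.e.\ $z$ the numbers $w_r=P^rw(z)$ lie in $[0,\|w\|_\infty]$ by \eqref{eq:sup}, and $W_r=\sum_{i\le r}w_i$ satisfies $W_{r-1}\sim\alpha_r\to\infty$. As $0\le W_r-W_{r-1}\le\|w\|_\infty$, also $W_r\sim\alpha_r$. Fix such a $z$ and let $r_0$ be the first index with $W_{r_0}>0$. Then
\[
\sum_{r>r_0}\operatorname{Var}\Big(\frac{w_rt_r}{W_r}\Big)\le\varsigma^2\|w\|_\infty\sum_{r>r_0}\frac{W_r-W_{r-1}}{W_rW_{r-1}}=\frac{\varsigma^2\|w\|_\infty}{W_{r_0}}<\infty .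
\]
Hence $\sum_{r\ge r_0}w_r(t_r-1/p)/W_r$ converges for $m$-a.e.\ $\omega$, and Kronecker's lemma gives $F_k(\omega,z)\sim W_k/p\sim\alpha_k/p$ as $k\to\infty$. By Fubini's theorem $F_k\sim\alpha_k/p$ holds $\mu$-a.e. For a.e.\ $\omega$ both $H_{n-1}-1$ and $H_{n-1}$ are asymptotic to $pn$, so by Lemma~\ref{lem:squeeze} both sides of \eqref{eq:sandwich} are asymptotic to $a_n:=p^{\beta-1}\alpha_n$. Thus $S_nu\sim a_n$ a.e. By Lemma~\ref{lem:onefunction}, $f$ is conservative and pointwise dual ergodic with return sequence $(a_n)$. Finally $a_n\to\infty$ and $a_n=o(n)$, so Corollary~\ref{cor:notwosided} applies.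
\end{proof}

For the lazy walk $\alpha_n=2\sqrt{n/\pi}$ and $\beta=\frac12$ by Remark~\ref{rem:lazy}, and $p=\frac12$ gives $p^{\beta-1}\alpha_n=\sqrt{8n/\pi}$, in agreement with Proposition~\ref{prop:lazy}.

\subsection*{Renewal chains with prescribed return sequence}
For part (b) we need an exact fiber map with a given return sequence. For a Markov shift the return sequence is governed by the return time to one state, so we use the chain that does nothing but realize a prescribed return time $\tau$. The tail of $\tau$ and the return probabilities are linked through generating functions, and we pass between sequences and generating functions by Karamata's theorems. A positive measurable function $\ell$ on $[1,\infty)$ is \emph{slowly varying} if $\ell(tx)/\ell(x)\to1$ as $x\to\infty$ for every $t>0$. Let $b_n\ge0$ and let $\ell$ be slowly varying.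
\begin{itemize}
\item[(A)] \emph{Abelian theorem.} If $\gamma>0$ and $b_n\sim n^{\gamma-1}\ell(n)$, then $\sum_nb_ns^n\sim\Gamma(\gamma)(1-s)^{-\gamma}\ell(\frac1{1-s})$ as $s\uparrow1$.
\item[(T)] \emph{Tauberian theorem.} If $\gamma\ge0$ and $\sum_nb_ns^n\sim(1-s)^{-\gamma}\ell(\frac1{1-s})$ as $s\uparrow1$, then $\sum_{k<n}b_k\sim n^\gamma\ell(n)/\Gamma(1+\gamma)$.
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
Fix $p\in(0,1)$, and put $\alpha_n=p^{1-\beta}a_n$ and $c=1/(\Gamma(1-\beta)\Gamma(1+\beta))$. It suffices to construct an exact, conservative, pointwise dual ergodic $B$ on an infinite space with return sequence $(\alpha_n)$: by part (a), $f_{p,B}$ then has return sequence $p^{\beta-1}\alpha_n=a_n$ and no Darling--Kac set.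

\emph{The chain.} Since $(\alpha_n)$ is nondecreasing and unbounded, there is a random variable $\tau$ with values in $\{1,2,\dots\}$ and
\[
\mathbb P(\tau>0)=1,\qquad\mathbb P(\tau>n)=\min(\tfrac12,c/\alpha_n)\quad(n\ge1).
\]
On $\mathcal S=\mathbb N_0$ let $Q(0,k)=\mathbb P(\tau=k+1)$ for $k\ge0$ and $Q(k,k-1)=1$ for $k\ge1$. From $0$ the chain jumps to $\tau-1$ and descends one step at a time, so its return time to $0$ has the law of $\tau$. The chain is irreducible because $\tau$ is unbounded, aperiodic because $Q(0,0)=\mathbb P(\tau=1)\ge\frac12$, and recurrent because $\tau<\infty$. The measure $\pi(k)=\mathbb P(\tau>k)>0$ has $\pi(0)=1$ and is invariant: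
\[
\sum_i\pi(i)Q(i,k)=\mathbb P(\tau=k+1)+\mathbb P(\tau>k+1)=\pi(k).
\]
Its total mass is infinite, and this is the first place where $\beta<1$ is used. Choose $\theta\in(2^\beta,2)$. Since $\alpha_{2n}/\alpha_n\to2^\beta$, we have $\alpha_{2^k}\le C\theta^k$ for some $C$ and all $k$, so $\sum_{2^{k-1}<n\le2^k}1/\alpha_n\ge2^{k-1}/(C\theta^k)\to\infty$, and $\pi(n)=c/\alpha_n$ for large $n$. Let $B$ be the Markov shift of $(\pi,Q)$.

\emph{Exactness.} Orey's theorem \cite{Orey} states that $\sum_t|Q^n(s',t)-Q^n(s'',t)|\to0$ for all states $s',s''$ of an irreducible aperiodic recurrent chain. So $B$ is exact by Lemma~\ref{lem:markovexact} and ergodic by Lemma~\ref{lem:tail}.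

\emph{Growth of $U_n$.} Let $\rho_n=Q^n(0,0)$ and $U_n=\sum_{k<n}\rho_k$. Decomposing at the first return to $0$ gives $\rho_0=1$ and $\rho_n=\sum_{k=1}^n\mathbb P(\tau=k)\rho_{n-k}$, so $\sum_n\rho_ns^n=(1-\mathbb E s^\tau)^{-1}$ for $0<s<1$. Also
\[
(1-s)\sum_{n\ge0}\mathbb P(\tau>n)s^n=1-\sum_{n\ge1}\big(\mathbb P(\tau>n-1)-\mathbb P(\tau>n)\big)s^n=1-\mathbb Es^\tau .
\]
The function $\ell(x)=x^{-\beta}\alpha_{\lfloor x\rfloor}$ is slowly varying by Lemma~\ref{lem:squeeze}, because $\lfloor tx\rfloor/\lfloor x\rfloor\to t$; so is $1/\ell$. We have $\mathbb P(\tau>n)\sim c\,n^{-\beta}/\ell(n)$, and (A) with $\gamma=1-\beta>0$ gives $\sum_n\mathbb P(\tau>n)s^n\sim c\,\Gamma(1-\beta)(1-s)^{\beta-1}/\ell(\frac1{1-s})$. Therefore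
\[
\sum_n\rho_ns^n\sim\frac{(1-s)^{-\beta}\,\ell(\frac1{1-s})}{c\,\Gamma(1-\beta)}\qquad(s\uparrow1),
\]
and (T) with $\gamma=\beta$ yields $U_n\sim n^\beta\ell(n)/(c\,\Gamma(1-\beta)\Gamma(1+\beta))=\alpha_n$. In particular $U_n\to\infty$.

\emph{Pointwise dual ergodicity.} By \eqref{eq:markov}, $\sum_{k<n}P^k1_{[0]}(z)=\pi(z_0)^{-1}\sum_{k<n}Q^k(0,z_0)$. We claim that this is asymptotic to $U_n$ for every value $s$ of $z_0$, a case of Doeblin's ratio limit theorem that can be checked directly. For $s=0$ there is equality. Let $s\ge1$. The chain is at $s$ at time $k$ with last visit to $0$ at time $j<k$ exactly when it is at $0$ at time $j$ and the excursion starting then has length $s+k-j$. So $Q^k(0,s)=\sum_{j<k}\rho_j\,\mathbb P(\tau=s+k-j)$, and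
\[
\sum_{k<n}Q^k(0,s)=\sum_{j<n-1}\rho_j\,\mathbb P(s<\tau\le s+n-1-j).
\]
The right side is at most $\pi(s)U_n$. For fixed $I\ge1$ and $n>I$, the terms with $j\le n-1-I$ show that it is at least $\mathbb P(s<\tau\le s+I)\,U_{n-I}$, and $U_{n-I}\ge U_n-I\sim U_n$. Letting $n\to\infty$ and then $I\to\infty$ proves the claim. Since $\lambda([0])=1$ and $U_n\sim\alpha_n\to\infty$, Lemma~\ref{lem:onefunction} shows that $B$ is conservative and pointwise dual ergodic with return sequence $(\alpha_n)$.
\end{proof}

\begin{thebibliography}{9}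

\bibitem{Aar}
Aaronson, \emph{An Introduction to Infinite Ergodic Theory}.

\bibitem{MT}
Ian Melbourne and Dalia Terhesiu, \emph{First and higher order uniform dual ergodic theorems for dynamical systems with infinite measure}, arXiv:1105.5085 (2011).

\bibitem{Orey}
S. Orey, \emph{An ergodic theorem for Markov chains}, 1962.

\end{thebibliography}
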